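# Random composites of endomorphisms of $F_2$ whose factorization lattices are chains

## 1. The factorization lattice of a random composite

**Theorem A.** Let $F=F_2=F(a,b)$ be the free group of rank two, and let $B_n$ be the ball of radius $n$ in $F$ for word length in $\{a^{\pm1},b^{\pm1}\}$. For $u,v\in F$ let $\varphi_{u,v}$ be the endomorphism $a\mapsto u$, $b\mapsto v$. Let $(u_1,v_1),\dots,(u_k,v_k)$ be independent and uniform in $B_n\times B_n$, put $\varphi_i=\varphi_{u_i,v_i}$, and let $\Sigma(n,k)$ be the event that $\varphi_1\circ\cdots\circ\varphi_k$ is injective and that the subgroups $L$ of rank two with $\varphi_1\cdots\varphi_k(F)\le L\le F$ are exactly the members of the chain of length $k+1$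
$$F\ \ge\ \varphi_1(F)\ \ge\ \varphi_1\varphi_2(F)\ \ge\ \cdots\ \ge\ \varphi_1\cdots\varphi_k(F).\tag{1.1}$$
Call a subgroup $M\le F$ *absorbing* if $M$ has rank $2$, $M\neq F$, and for every rank-two subgroup $L\le F$ with $L\cap M$ non-abelian, either $L=F$ or $L\le M$. Let $p_n$ be the probability that $\langle u,v\rangle$ is not absorbing, for $(u,v)$ uniform in $B_n\times B_n$. Then there are constants $C,c>0$ with
$$p_n\le Ce^{-cn}\ \text{ for all } n,\qquad\text{and}\qquad \Pr(\Sigma(n,k))\ge(1-p_n)^k\ \text{ for all } n,k.$$
Hence $\Pr(\Sigma(n,k))\to1$ as $n\to\infty$ for each fixed $k$, and indeed whenever $k=k(n)=o(e^{cn})$.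

**Theorem B.** Let $q_n$ be the probability, for $(u,v)$ uniform in $B_n\times B_n$ and $M=\langle u,v\rangle$, that $\varphi_{u,v}$ is not injective or some rank-two $L$ satisfies $M\lneq L\lneq F$. For all $n,k$,
$$(1-p_n)^k\le\Pr(\Sigma(n,k))\le(1-q_n)^k,$$
and for some constant $C$ and all $n\ge2$
$$\tfrac1{250}\,3^{-n/2}\ \le\ q_n\ \le\ p_n\ \le\ 3^{-n/2}e^{C\sqrt{n\log n}}.$$
So $\Pr(\Sigma(n,k_n))\to1$ if $k_n\le3^{n/2}e^{-C'\sqrt{n\log n}}$ with $C'>C$, and $\Pr(\Sigma(n,k_n))\to0$ if $k_n3^{-n/2}\to\infty$.

**Theorem C.** Fix $k$. With probability $1-O(e^{-cn})$ the endomorphisms $\varphi_1,\dots,\varphi_k$ freely generate a free monoid, and for every $m$, all $i_1,\dots,i_m\in\{1,\dots,k\}$ and all $\alpha_1,\dots,\alpha_m\in\mathrm{Aut}(F)$, the map $\varphi_{i_1}\alpha_1\varphi_{i_2}\alpha_2\cdots\varphi_{i_m}\alpha_m$ is injective and its factorization lattice is just the obvious chain, with $m+1$ distinct members.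

Here "rank" is free rank, and the *factorization lattice* of an injective endomorphism $\varphi$ is the set of rank-two subgroups $L$ with $\varphi(F)\le L\le F$, ordered by inclusion. The question whether $\Pr(\Sigma(n,k))\to1$ for fixed $k$ is taken from Andreas Thom, *On prime endomorphisms of the free group of rank two*, arXiv:2606.02225 (2026). Theorem A answers it: yes. Theorem B finds the range of $k=k(n)$ up to a factor $e^{O(\sqrt{n\log n})}$.

**Why subgroups are factorizations.** If $\varphi=\alpha\circ\beta$ with $\alpha,\beta$ injective, then $L=\alpha(F)$ has rank two and $\varphi(F)\le L$. Conversely, given a rank-two $L\ge\varphi(F)$, choose an isomorphism $\alpha\colon F\to L$ and put $\beta=\alpha^{-1}\varphi$; another choice of $\alpha$ changes the factorization by an automorphism in the middle. An injective $\varphi$ is called *prime* if every way of writing it as a composition involves an automorphism; equivalently, no rank-two $L$ lies strictly between $\varphi(F)$ and $F$. So for $k=1$ Theorem A says that a random endomorphism is prime with high probability, and for general $k$ it says that a random composite can be factored only in the way it was built.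

**Very small $n$.** For $n=1$ the $25$ pairs $(u,v)$ can be listed. If $u,v\in\{a^{\pm1},b^{\pm1}\}$ and $v\ne u^{\pm1}$ (eight pairs), $\varphi_{u,v}$ is an automorphism; in all other cases the image is cyclic or trivial. So the chain $F>\varphi(F)$ with two distinct members never occurs for $n=1$: the theorem is asymptotic. (We prove lower bounds for $\Pr(\Sigma)$ with the $k+1$ members of (1.1) distinct; the upper bound in Theorem B does not use distinctness.) For $n=2$ a new type of failure appears: $u=a^2$, $v=b^2$. Both $\langle a,b^2\rangle$ and $\langle a^2,b\rangle$ lie strictly between $\langle a^2,b^2\rangle$ and $F$. Indeed, the image of $\langle a^2,b^2\rangle$ in $\mathbb Z^2$ is $2\mathbb Z^2$, which contains neither generator, and the images of the other two in $(\mathbb Z/2)^2$ are cyclic. Squares $u=x^2$ are the source of the lower bound $3^{-n/2}/250$ in Theorem B.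

The difficulty is that infinitely many subgroups $L$, of unbounded complexity, could spoil the lattice, so no union bound over $L$ is available at the start. We need a geometric language for pairs $(L,M)$.

## 2. Schreier graphs and their cores

For $K\le F$ the *Schreier graph* $X_K$ has as vertices the cosets $Kx$, with an edge $Kx\to Kxs$ labelled $s$ for $s\in\{a,b\}$; an edge traversed backwards carries the inverse letter. The basepoint is the coset $K$, and $w$ labels a closed path at $K$ exactly when $w\in K$; thus $\pi_1(X_K,K)=K$ via labels. We often use the same letter for a path and its label. Reading is *deterministic*: a start vertex and a label determine a path. This has two consequences.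

* **(D1)** Two equally labelled paths that are at the same vertex at one common time agree at all times.
* **(D2)** If two equally labelled paths are on the same geometric edge at the same time, they are on the same oriented edge, because a letter never equals its inverse; by (D1) they agree always.

A path is *reduced* if it never backtracks; in a deterministic graph this means that its label is reduced. A label-preserving map between deterministic graphs is automatically an *immersion*: it is injective on the oriented edges leaving any vertex. Immersions take reduced paths to reduced paths and are injective on $\pi_1$.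

**Definition.** For $K\ne1$ the *core* $C(K)\subseteq X_K$ is the union of all cyclically reduced closed paths.

The core need not contain the basepoint. For instance, $C(\langle bab^{-1}\rangle)$ is one loop labelled $a$, at the vertex $Kb$, one edge away from the basepoint.

The following facts are standard; see Stallings, *Topology of finite graphs*, Invent. Math. 71, 1983.

**(F1)** $C(K)$ is connected with all degrees $\ge2$, and $X_K$ is $C(K)$ with trees attached; $C(K)$ is finite if $K$ is finitely generated. In particular, a reduced path that leaves $C(K)$ never returns, and $\pi_1(C(K),o)=\pi_1(X_K,o)$ for $o\in C(K)$.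

**(F2)** For $H\le K$ the covering $X_H\to X_K$, $Hx\mapsto Kx$, maps $C(H)$ to $C(K)$ by a label-preserving immersion, since it sends cyclically reduced closed paths to such paths.

**(F3)** If $H=L\cap M$, then $X_H\to X_L\times X_M$ is injective on vertices and on oriented edges. Indeed $Lx=Ly$ and $Mx=My$ give $xy^{-1}\in L\cap M=H$, and an oriented edge is determined by its initial vertex and its label.

**(F4)** Let $K$ have rank $2$. The Euler characteristic of $C(K)$ is $-1$, so $\sum_v(\deg v-2)=2$: there is one vertex of degree $4$ or there are two of degree $3$ (*branch vertices*), and all others have degree $2$. Cutting at the branch vertices gives $2$ or $3$ *arcs*.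
If $f$ is an edge of $C(K)$, every component of $C(K)-f$ (open edge removed) has rank exactly $1$. If $f$ does not separate, removing it lowers the rank from $2$ to $1$. If $f$ separates, take a cyclically reduced closed path through $f$. After crossing $f$ it must cross back, and between consecutive crossings it runs through a non-trivial reduced closed path on one side; this happens on both sides. So both sides have rank $\ge1$, and the total is $2$.
If $K\neq F$, then $C(K)$ has at least two vertices: a single vertex would have degree $4$, so $C(K)$ would be all of $X_K$, and $K$ would have index one.

**(F5)** If $K$ has rank $2$ and $H\le K$ is non-abelian, then $C(H)\to C(K)$ is surjective. If it missed an edge $f$, the connected graph $C(H)$ would immerse in a component of $C(K)-f$, and $H\cong\pi_1(C(H))$ would embed in $\mathbb Z$.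

**(F6)** Let $H\le K$ and let $P$ be a reduced path in $C(K)$ whose intermediate vertices have degree $2$ in $C(K)$. From any preimage in $C(H)$ of the first edge of $P$ there starts a unique lift of $P$ to $C(H)$: a vertex of $C(H)$ has degree $\ge2$ and its star maps injectively, so over a vertex of degree $2$ the star maps bijectively and the lift can be continued. By (D1), two lifts that agree at one time coincide.

**Example 2.1.** Let $M=\langle a^2,b\rangle$. Its core has two vertices $0=M$ and $1=Ma$, a loop $b$ at $0$, and edges $a\colon0\to1$, $a\colon1\to0$. Let $L=\langle a,b^2\rangle$; its core is the same picture with $a$ and $b$ exchanged. What is $L\cap M$? A reduced word is in $L\cap M$ if and only if it labels a closed path at $(0,0)$ when read in both cores at once. In $C(L)$ the letter $a$ is readable only at $0$, where it is a loop. In $C(M)$ the letter $b$ is readable only at $0$, where it is a loop. So from $(0,0)$ one can read only $a\colon(0,0)\to(0,1)\to(0,0)$ and $b\colon(0,0)\to(1,0)\to(0,0)$. Hence $L\cap M=\langle a^2,b^2\rangle$, whose core has the three vertices $(0,0),(0,1),(1,0)$.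

**Example 2.2: the endomorphism $a\mapsto a^2$, $b\mapsto b$ is prime.** Let $L$ have rank two and contain $M=\langle a^2,b\rangle$. By (F5), $C(M)\to C(L)$ is onto, so $C(L)$ has at most two vertices. If it has one, then $L=F$. If it has two, then it has three edges, since edges minus vertices is $1$. So the map is bijective on vertices and edges and carries basepoint to basepoint, and $L=M$.

## 3. Prime factors are not enough: absorbing images

The first approach one would try is to prove that a random endomorphism is prime, and then to treat a composite factor by factor. Here is where it stops.

**Example 3.1.** Let $\varphi_1\colon a\mapsto a^2,\ b\mapsto b$ and $\varphi_2\colon a\mapsto a,\ b\mapsto b^2$. Both are prime, by Example 2.2 and its mirror image. The image of $\varphi_1\varphi_2$ is $\langle a^2,b^2\rangle$. The obvious chain is $F>\langle a^2,b\rangle>\langle a^2,b^2\rangle$, but $\langle a,b^2\rangle$ is also in the lattice, and it is not comparable with $\langle a^2,b\rangle$.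

The reason is clear. If $L\ge\varphi_1\varphi_2(F)$, primeness of $\varphi_1$ says nothing about $L$ unless $L$ contains all of $\varphi_1(F)$. What we know is only that $L\cap\varphi_1(F)$ contains $\varphi_1\varphi_2(F)$, so is non-abelian. The right property of $M=\varphi_1(F)$ must therefore control every $L$ that meets $M$ in a non-abelian group. This is exactly the definition of absorbing in Theorem A. The subgroup $\langle a^2,b\rangle$ is not absorbing: $L=\langle a,b^2\rangle$ meets it in the non-abelian group $\langle a^2,b^2\rangle$ (Example 2.1), yet $L\neq F$ and $a\in L\setminus\langle a^2,b\rangle$.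

**Proposition 3.2.** Let $\varphi_1,\dots,\varphi_k$ be injective endomorphisms with absorbing images. Then $\varphi_1\cdots\varphi_k$ is injective and its factorization lattice is exactly
$$F>\varphi_1(F)>\varphi_1\varphi_2(F)>\dots>\varphi_1\cdots\varphi_k(F),$$
with $k+1$ distinct members.

*Proof.* Injectivity is clear. The inclusions are strict, because $\varphi_i(F)\ne F$ and $\varphi_1\cdots\varphi_{i-1}$ is injective; all members have rank two. We show by induction on $k$ that there are no others; for $k=0$ the lattice of the identity is $\{F\}$. Let $\psi=\varphi_2\cdots\varphi_k$ and let $L$ have rank two with $\varphi_1\psi(F)\le L$. Then $L\cap\varphi_1(F)\supseteq\varphi_1\psi(F)$ is non-abelian, so $L=F$ or $L\le\varphi_1(F)$. In the second case $L=\varphi_1(L')$ with $L'=\varphi_1^{-1}(L)$ of rank two, and $\psi(F)\le L'$ because $\varphi_1$ is injective. By induction $L'$ is in the chain of $\psi$, so $L$ is in the asserted chain. $\square$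

If $\langle u,v\rangle$ has rank $2$, then $\varphi_{u,v}$ is injective, because a surjection $F_2\to F_2$ is an isomorphism (Hopf property). So if all $\langle u_i,v_i\rangle$ are absorbing, $\Sigma(n,k)$ holds, and by independence
$$\Pr(\Sigma(n,k))\ge(1-p_n)^k\ge1-kp_n.\tag{3.1}$$
For Theorem A it remains to bound $p_n$. This is a statement about a single random pair.

## 4. Malnormal subgroups and edges with a single preimage

We need a local criterion that forces $L\le M$.

**Definition.** $M\le F$ is *malnormal* if $M\cap gMg^{-1}\neq1$ implies $g\in M$.

If $M$ is malnormal, $x^p\in M$ and $x^p\ne1$, then $x\in M$, because $x^p=x\,x^p\,x^{-1}\in M\cap xMx^{-1}$.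

**Lemma 4.1.** If $M$ is not malnormal, there are a cyclically reduced word $c\neq1$ and two distinct vertices of $C(M)$ at each of which $c$ labels a closed path.

*Proof.* Let $g\notin M$ and $1\ne h\in M\cap gMg^{-1}$. Write $h=scs^{-1}$ with $c$ cyclically reduced. Then $Msc=Mhs=Ms$ and
$$Mg^{-1}sc=Mg^{-1}hs=M(g^{-1}hg)g^{-1}s=Mg^{-1}s .$$
So $c$ labels cyclically reduced closed paths at $Ms$ and at $Mg^{-1}s$, and both lie in $C(M)$. If $Ms=Mg^{-1}s$, then $g\in M$, a contradiction. $\square$

**Example 4.2.** $M=\langle a^2,b\rangle$ is not malnormal: $a^2\in M\cap aMa^{-1}$ and $a\notin M$. In the core, $a^2$ is a closed path at both vertices.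

**Example 4.3.** $M=\langle a,bab^2\rangle$ is malnormal. Its core has vertices $1,p,q,r$ and edges $a\colon1\to1$, $p\to q$, and $b\colon1\to p$, $q\to r$, $r\to1$. Follow two equally labelled paths from different vertices; the pair of current vertices moves along the edges
$$(q,r)\xrightarrow{\,b\,}(r,1)\xrightarrow{\,b\,}(1,p)\xrightarrow{\,a\,}(1,q)\xrightarrow{\,b\,}(p,r)$$
or their mirror images under exchange of coordinates, and there are no other edges between pairs of distinct vertices. (The letter $a$ starts only at $1,p$, which gives one edge and its mirror image. The letter $b$ starts only at $1,q,r$, which gives six pairs.) These are two disjoint segments with four edges, so two different equally labelled reduced paths in $C(M)$ have length at most $4$. A power $c^j$ with $j\ge5$ therefore cannot label closed paths at two different vertices, and by Lemma 4.1 $M$ is malnormal. The same phenomenon, at a larger scale, is what we prove for random $M$ in Section 8.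

**Lemma 4.4.** Let $M$ be malnormal, $L$ of rank $2$, and $H=L\cap M$ non-abelian. If some edge $f$ of $C(L)$ has exactly one preimage $f'$ in $C(H)$, then $L\le M$.

*Proof.* The plan is to take generators of $L$ adapted to $f$ and to find powers of them, or similar elements, in $H$; malnormality then extracts the roots.

**Set-up.** Orient $f$, and $f'$ accordingly. Conjugating $L,M,H$ simultaneously moves the basepoints and changes neither hypothesis nor conclusion. So we may assume that the initial vertex $o'$ of $f'$ is the basepoint of $X_H$; its image $o$, the initial vertex of $f$, is the basepoint of $X_L$. Then $H=\pi_1(C(H),o')$ and $L=\pi_1(C(L),o)$ by (F1). Since $f'$ is the only preimage of $f$, the graph $C(H)-f'$ maps into $C(L)-f$ by an immersion. If $f'$ separates $C(H)$, both sides $A'\ni o'$ and $B'$ have non-trivial $\pi_1$, by the argument in (F4). If $f'$ does not separate, then $H\cong\pi_1(C(H)-f')*\mathbb Z$, and $\pi_1(C(H)-f')\ne1$ since $H$ is non-abelian.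

**Case 1: $f$ separates $C(L)$** into $A\ni o$ and $B$. By (F4), $\pi_1(A,o)=\langle x\rangle$ and $\pi_1(B)=\langle z\rangle$ at the end of $f$, both infinite cyclic. With $y=fzf^{-1}$ we have $L=\langle x,y\rangle$. The endpoints of $f'$ map to different components of $C(L)-f$, so they lie in different components of $C(H)-f'$. Thus $f'$ separates, with $A'\to A$ and $B'\to B$. Since immersions are $\pi_1$-injective, $H$ contains $x^p$ and $y^q$ with $p,q\ne0$. As $H\le M$ and $M$ is malnormal, $x,y\in M$, so $L\le M$.

**Case 2: $f$ does not separate.** Let $A=C(L)-f$, $\pi_1(A,o)=\langle x\rangle$, let $r$ be a path in $A$ from the end of $f$ to $o$, and let $t=fr$. Then $L=\langle x,t\rangle$.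

*(2a) $f'$ does not separate.* A closed path at $o'$ in $C(H)-f'$, non-trivial in $\pi_1$, gives $x^p\in H$ with $p\neq0$, so $x\in M$. The path $f'$, followed by a path in $C(H)-f'$ back to $o'$, maps to $f$ followed by a path $s$ in $A$ from the end of $f$ to $o$. Since $r^{-1}s$ is closed at $o$ in $A$, this element of $H$ is $fs=tx^q$ for some $q$. So $t\in M$ and $L\le M$.

*(2b) $f'$ separates.* From $A'$ we get $x^p\in H$ with $p\ne0$, so $x\in M$. A non-trivial closed path in $B'$ at the end of $f'$, conjugated by $f'$, gives $tx^qt^{-1}\in H$ with $q\ne0$: a closed path in $A$ at the end of $f$ is homotopic to some $rx^qr^{-1}$. So $1\ne tx^qt^{-1}\in M\cap tMt^{-1}$, hence $t\in M$ and $L\le M$. $\square$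

**Remark 4.5.** Malnormality cannot be dropped. In Example 2.1, with $L=\langle a,b^2\rangle$, $M=\langle a^2,b\rangle$, each of the two $b$-edges of $C(L)$ has exactly one preimage in $C(H)$, but $L\not\le M$: here $x=a$, and $H$ contains $a^2$, but $a\notin M$.

## 5. Path growth in rank-two cores, and matches of letter positions

This section has the two counting tools. First, a core of a proper rank-two subgroup reads far fewer words than $F$ does. Second, a coincidence between letters of $u$ and $v$ costs a factor $3$ per independent constraint. Recall $|B_m|=2\cdot3^m-1$ and, for spheres, $|S_m|=4\cdot3^{m-1}$ for $m\ge1$. Put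
$$\lambda=2.2 .$$

**Lemma 5.1.** Let $L\ne F$ have rank $2$. From any vertex of $C(L)$ there start at most $12\lambda^m$ reduced paths of length $m$. Consequently at most $36E^44^E\lambda^m$ words of length $m$ are labels of reduced paths in cores $C(L)$, $L\ne F$ of rank $2$, with at most $E$ edges.

*Proof.* If $C(L)$ has two vertices of degree $3$, there are at most $3$ choices for the first edge and $2$ for each later one: at most $3\cdot2^{m-1}$ paths for $m\ge1$, and one for $m=0$.

Suppose there is one vertex $w$ of degree $4$, with loops of lengths $l_1\le l_2$; by (F4), $l_2\ge2$. Let $g_i(m)$ be the number of reduced extensions by $m$ edges of a path that has just arrived at $w$ through loop $i$, and put $g_i(m)=1$ for $m\le0$. The path may continue along loop $i$ in the same direction, or along the other loop $j$ in either direction. So for $m\ge1$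
$$g_i(m)=g_i(m-l_i)+2g_j(m-l_j).$$
The $g_i$ are non-decreasing, since every reduced path can be extended. As $l_1\ge1$ and $l_2\ge2$,
$$g_1(m)\le g_1(m-1)+2g_2(m-2),\qquad g_2(m)\le g_2(m-2)+2g_1(m-1)\qquad(m\ge1).$$
Put $c_1=2.2$, $c_2=2.64$. We claim $g_i(m)\le c_i\lambda^m$ for $m\ge-1$. For $m=-1,0$ this holds since $c_i\ge\lambda$. The induction step needs $c_1\lambda+2c_2\le c_1\lambda^2$ and $c_2+2c_1\lambda\le c_2\lambda^2$, that is, $10.12\le10.648$ and $12.32\le12.7776$. A path starts in at most $4$ directions and has no choice until its first arrival at $w$ after the start. So there are at most $4\cdot2.64\,\lambda^m\le12\lambda^m$ paths.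

For the second claim, a core with at most $E$ edges is a figure eight, a theta or a barbell, with at most $E^3$ choices of arc lengths and at most $4^E$ labellings: at most $3E^34^E$ cores, each with at most $E$ vertices. $\square$

**Remark 5.2.** The case $l_1=1$, $l_2=2$ is that of $\langle a^2,b\rangle$. There the two inequalities are equalities, and $g_i(m)=c_it^m$ with $c_i\neq0$ solves them if and only if $(1-t^{-1})(1-t^{-2})=4t^{-3}$ and $c_2/c_1=\tfrac12(t^2-t)$. The first condition is $t^3-t^2-t-3=0$, whose left side is negative at $2.13$ and positive at $2.14$. So $\lambda=2.2$ leaves little room, and it is well below $3$.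

**Definition.** For reduced words $u,v$ let $\Omega$ be the set of letter positions of $u$ and of $v$; $|\Omega|=N=|u|+|v|\le2n$. A *match* consists of two non-empty intervals of positions of equal length, each inside $u$ or inside $v$, and a sign. For sign "$+$" the intervals are identified by the order-preserving bijection, and corresponding letters are required to be equal; for sign "$-$" by the order-reversing bijection, and corresponding letters are required to be inverse. There are at most $8n^3$ matches: two starting positions, a length and a sign. A family of matches generates an equivalence relation $\sim$ on $\Omega$.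

For example, $u=ababa$ satisfies the match $[1,3]\leftrightarrow[3,5]$ with sign $+$, with classes $\{1,3,5\}$ and $\{2,4\}$ in $u$; and $u=aba^{-1}$ satisfies $[1,1]\leftrightarrow[3,3]$ with sign $-$.

**Lemma 5.3.** Fix $|u|,|v|$, a family of matches, and the letters on a set $\Omega_0\subseteq\Omega$. The number of pairs of reduced words $(u,v)$ satisfying these requirements is at most $\frac{16}9\,3^r$, where $r$ is the number of $\sim$-classes disjoint from $\Omega_0$.

*Proof.* Choose letters from left to right, first those of $u$, then those of $v$. A letter is determined if its class meets $\Omega_0$ or contains an earlier position, because along a chain of matches letters are copied or inverted. Otherwise there are at most $3$ choices, or $4$ at the first letter of $u$ or of $v$. So there are at most $3^r(4/3)^2$ pairs. $\square$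

## 6. The core of $\langle u,v\rangle$ from common prefixes

We want to see $C(\langle u,v\rangle)$ explicitly: two long arcs spelling the middle parts of $u$ and $v$, joined by a small tree.

Regard $u,u^{-1},v,v^{-1}$ as four formal symbols. For a symbol $w$ let $c(w)$ be the largest length of a common prefix of $w$ with one of the other three.

**Lemma 6.1.** Suppose $c(u)+c(u^{-1})<|u|$ and $c(v)+c(v^{-1})<|v|$. Let $T$ be the subtree of the Cayley tree of $F$ formed by the root paths $p_w$ spelling the prefixes of length $c(w)$ of the four symbols $w$. Let $\Gamma$ be $T$ with two arcs attached: $\beta$ from the end of $p_u$ to the end of $p_{u^{-1}}$, labelled by the remaining middle part of $u$, and $\gamma$ likewise for $v$. Then $M=\langle u,v\rangle$ has rank $2$, and $\Gamma$ embeds in $X_M$ (root $\mapsto$ basepoint) with $\beta\cup\gamma\subseteq C(M)\subseteq\Gamma$. If $|\beta|\ge2$, then $M\ne F$.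

**Example 6.2.** Let $u=aab$, $v=abba$. Then $c(u)=c(v)=1$ (common prefix $a$) and $c(u^{-1})=c(v^{-1})=0$. So $T$ is one edge $a$ from the root $o$ to a vertex $x$; $\beta$ goes from $x$ to $o$ with label $ab$, and $\gamma$ goes from $x$ to $o$ with label $bba$. The letters leaving $o$ are $a,b^{-1},a^{-1}$ and those leaving $x$ are $a^{-1},a,b$. So $\Gamma$ is a deterministic theta graph.

*Proof of Lemma 6.1.* **Step 1: $\Gamma$ is deterministic.** Inside $T$ and inside the arcs this is clear, since $u$ and $v$ are reduced. It remains to look at the ends of the arcs. Consider the end $x$ of $p_u$ and the next letter $s$ of $u$; the other three ends are analogous. An edge of $T$ at $x$ leading away from the root with label $s$ lies on $p_w$ for some $w\ne u$, and then $w$ and $u$ have a common prefix of length $c(u)+1$, a contradiction. An end of an arc at $x$ that belongs to another symbol $w$ and has outgoing label $s$ gives the same contradiction. The edge of $T$ at $x$ towards the root has outgoing label $\neq s$, since $u$ is reduced.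

**Step 2: rank and embedding.** The tree $T$ and the two arcs show that $\pi_1(\Gamma)$ is free of rank $2$, generated by the closed paths labelled $u$ and $v$. As $\Gamma$ is deterministic, a reduced closed path has a reduced label, so $\pi_1(\Gamma)\to F$ is injective with image $M$. Hence $M$ has rank $2$. There is a label-preserving map $\Gamma\to X_M$ sending the root to the basepoint. To see that it is injective on vertices, let $p,p'$ be paths in $\Gamma$ from the root with labels $x,y$ and $Mx=My$. Then $xy^{-1}\in M$ is the label in $F$ of a closed path $\omega$ at the root, and $\omega^{-1}p$ and $p'$ both have label $y$ in $F$. After reducing, they are paths from the root with the same reduced label, so they coincide, and $p,p'$ end at the same vertex. Injectivity on edges follows, since an oriented edge is determined by its start and label.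

**Step 3: the core.** Let $d$ be a cyclically reduced closed path in $X_M$ and let $q$ be a shortest path from the basepoint to $d$. Rotate $d$ to start at the end of $q$. The last edge of $q$, if any, starts at a vertex not on $d$, so $qdq^{-1}$ is reduced. Its label is in $M$, so it is also the label of a reduced closed path at the root of $\Gamma$. By determinism the two paths are the same, and $d\subseteq\Gamma$. Thus $C(M)\subseteq\Gamma$. Edges of $\beta$ and $\gamma$ do not separate $\Gamma$, because $T$ is connected. So they lie on embedded cycles, hence in $C(M)$. If $|\beta|\ge2$, then $C(M)$ has a vertex of degree $2$, which $C(F)$ has not; so $M\neq F$. $\square$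

## 7. Three generic properties of a random pair

Let $n\ge1000$ and $\ell=\lceil n/1000\rceil$, so $\ell\le n/500$. Consider the following properties of $(u,v)$.

* **(G1)** $|u|,|v|\ge0.9n$.
* **(G2)** The length-$\ell$ subwords of the four words $u,u^{-1},v,v^{-1}$ at all positions, indexed by symbol and position, are pairwise distinct.
* **(G3)** No subword of $u$ of length $m=\lceil n/2\rceil$ is the label of a reduced path in a core $C(L)$, with $L\neq F$ of rank $2$, that has at most $36\ell$ edges.

The roles are these: (G2) will make long paths in $C(M)$ rigid, which deals with every $L$ whose core has a long arc. If $C(L)$ has only short arcs, it is a small graph, there are few of them, and a union bound is possible after all; this is (G3).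

**Lemma 7.1.** The probability that (G1)–(G3) do not all hold is exponentially small in $n$.

*Proof.* **(G1).** For $m\le n$ we have $|B_m|/|B_n|\le3^{m-n}$. So (G1) fails with probability at most $2\cdot3^{-0.1n}$. Now condition on $|u|,|v|$ with (G1); then $u,v$ are independent and uniform on spheres.

**(G2).** There are at most $4n$ indexed subwords, so at most $(4n)^2$ pairs. A coincidence of two differently indexed subwords is a match of intervals of length $\ell$. There are three kinds.

*Disjoint intervals.* The relation $\sim$ has $\ell$ classes of size two and otherwise singletons, so $N-\ell$ classes.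

*Overlapping intervals with sign $+$.* One interval is the other shifted by some $d>0$ (for $d=0$ the indices would be the same). The $\ell$ pairs $t\sim t+d$ form a forest, so again there are $N-\ell$ classes.

*Overlapping or equal intervals with sign $-$.* The reversal exchanges the two intervals, so it maps their intersection, a non-empty interval, to itself. Then it fixes a central position, whose letter would be its own inverse, or exchanges two central adjacent positions, whose letters would be mutually inverse in a reduced word. Both are impossible.

By Lemma 5.3 each possible coincidence has probability at most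
$$\frac{\frac{16}9\,3^{N-\ell}}{|S_{|u|}||S_{|v|}|}=\frac{\frac{16}93^{N-\ell}}{16\cdot3^{N-2}}=3^{-\ell}.$$
So (G2) fails with probability at most $16n^23^{-n/1000}$.

**(G3).** A subword of $u$ of length $m$ at a fixed position is uniform among the $4\cdot3^{m-1}$ reduced words of length $m$. By Lemma 5.1 with $E=36\ell$, the failure probability is at most
$$n\cdot\frac{36(36\ell)^44^{36\ell}\lambda^m}{4\cdot3^{m-1}}=27\,n\,(36\ell)^4\,4^{36\ell}\,(2.2/3)^m .$$
Here $36\ell\le0.036n+36$ and $0.036\ln4<0.05$, so $4^{36\ell}\le4^{36}e^{0.05n}$; and $\frac12\ln(3/2.2)>0.15$, so $(2.2/3)^m\le e^{-0.15n}$. The bound is a polynomial times $e^{-0.1n}$. $\square$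

## 8. Rigidity of long paths, and the proof of Theorem A

Assume (G1)–(G3). We show that $M=\langle u,v\rangle$ is absorbing.

**Step 1: the shape of $C(M)$.** By (G2), $c(w)<\ell$ for all four symbols: otherwise two different symbols would have the same subword of length $\ell$ at their first position. So Lemma 6.1 applies, with
$$|\beta|,|\gamma|\ge0.9n-2\ell\ge\max(5\ell,\,n/2).$$
In particular $M$ has rank $2$ and $M\ne F$. Reduced paths in $T$ have length at most $2\ell$.

**Step 2: rigidity.** The purpose is the analogue of Example 4.3: *two reduced paths of length $\ge12\ell$ in $\Gamma$ with the same label coincide.*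

A reduced path that enters an arc of $\Gamma$ cannot turn around in it. So a reduced path in $\Gamma$ either contains a complete traversal of $\beta^{\pm1}$ or $\gamma^{\pm1}$, of length $\ge5\ell$, or consists of at most a partial arc, a path in $T$ of length $\le2\ell$, and a partial arc. Hence a reduced path of length $\ge4\ell$ contains $\ell$ consecutive edges in one arc, and a reduced path of length $\ge12\ell$ contains $5\ell$ consecutive edges in one arc.

Let $P,P'$ be reduced of length $\ge12\ell$ with the same label. Take a time window of length $5\ell$ during which $P$ is in one arc. The part of $P'$ in this window is reduced of length $5\ell\ge4\ell$, so the window contains a smaller one of length $\ell$ during which $P'$ is also in one arc. During the smaller window both paths read the same word of length $\ell$ as a subword of $u^{\pm1}$ or $v^{\pm1}$. By (G2) they read it at the same symbol and position, so they are on the same oriented edges there, and by (D1) they agree everywhere.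

**Step 3: $M$ is malnormal.** If not, take $c$ and two distinct vertices of $C(M)\subseteq\Gamma$ as in Lemma 4.1. For large $j$ the word $c^j$ labels reduced paths of length $\ge12\ell$ from both. By rigidity they coincide, so the start vertices are equal, a contradiction.

**Step 4: $M$ is absorbing.** Let $L\ne F$ have rank $2$ with $H=L\cap M$ non-abelian. We must show $L\le M$. By (F5), $C(H)$ maps onto $C(L)$ and onto $C(M)$.

*(i) Some arc of $C(L)$ has length $\ge12\ell$.* Let $P$ be a path of $12\ell$ edges along it, with first edge $f$. By (F6) a lift of $P$ starts from every preimage of $f$ in $C(H)$. The images of these lifts in $C(M)$ are reduced paths with the same label, the label of $P$, so they coincide by rigidity. Thus any two preimages of $f$ have the same image in $X_L$ (namely $f$) and the same image in $X_M$. By (F3) they are equal. So $f$ has exactly one preimage, and Lemma 4.4 gives $L\le M$.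

*(ii) All arcs of $C(L)$ are shorter than $12\ell$.* There are at most three arcs, so $C(L)$ has at most $36\ell$ edges. The interior vertices of $\beta$ have degree $2$ in $C(M)$. By (F5) the first edge of $\beta$ has a preimage in $C(H)$, and by (F6) $\beta$ lifts to $C(H)$. The image of the lift in $C(L)$ is a reduced path with the label of $\beta$, a subword of $u$ of length $\ge n/2$, hence $\ge m$. This contradicts (G3), so case (ii) does not occur.

Hence $M$ is absorbing, and $p_n$ is at most the probability in Lemma 7.1 for $n\ge1000$. Enlarging $C$ to cover smaller $n$, we get $p_n\le Ce^{-cn}$ for all $n$. With (3.1), Theorem A is proved. $\blacksquare$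

## 9. Squares give the lower bound $3^{-n/2}/250$

We start the proof of Theorem B with the easy inequalities.

**Step 1: $q_n\le p_n$.** If $M=\langle u,v\rangle$ is absorbing, then $\varphi_{u,v}$ is injective, and a rank-two $L\ge M$ has $L\cap M=M$ non-abelian; so $L=F$ or $L\le M$, that is, $L=M$.

**Step 2: $\Pr(\Sigma(n,k))\le(1-q_n)^k$.** We show that on $\Sigma(n,k)$ no $(u_i,v_i)$ is in the event that defines $q_n$; independence then gives the bound. Suppose some $\varphi_i$ is not injective. Then $\varphi_i(F)$ is a two-generated free group not of rank $2$ (Hopf property), so it is cyclic, and $\varphi_1\cdots\varphi_k(F)$, an image of a subgroup of $\varphi_i(F)$, is cyclic. This contradicts injectivity of the composite. So all $\varphi_i$ are injective. If $\varphi_i(F)\lneq L\lneq F$ with $L$ of rank $2$, then $\varphi_1\cdots\varphi_{i-1}(L)$ has rank two, contains $\varphi_1\cdots\varphi_k(F)$, and lies strictly between two consecutive members of (1.1). So it is in the lattice but not in the chain, a contradiction. The lower bound $(1-p_n)^k\le\Pr(\Sigma(n,k))$ is (3.1).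

**Step 3: $q_n\ge\frac1{250}3^{-n/2}$ for $n\ge2$.** Let $u=x^2$ with $1\ne x\in B_{\lfloor n/2\rfloor}$, and let $v\in B_n$ have both exponent sums even. We claim that $(u,v)$ is counted in $q_n$. If $M=\langle u,v\rangle$ has rank $<2$, then $\varphi_{u,v}$ is not injective. Otherwise $\{x^2,v\}$ is a basis of $M$. A basis element is not a proper power in $M$, so $x\notin M$. Then $L=\langle x,v\rangle\gneq M$ is two-generated and non-abelian, so it has rank $2$. The image of $L$ in $(\mathbb Z/2)^2$ is generated by the image of $x$, so it is cyclic, and $L\ne F$.

Now count. Squaring is injective on $F$, so there are $|B_{\lfloor n/2\rfloor}|-1$ choices of $u$. Multiplying $v'\in B_{n-2}$ on the right by a suitable one of $1,a,b,ab$ makes both exponent sums even; this map to $B_n$ has fibres of size at most $4$. So there are at least $|B_{n-2}|/4$ choices of $v$. With $m=\lfloor n/2\rfloor\ge1$ we have $|B_m|-1=2\cdot3^m-2\ge3^m\ge3^{(n-1)/2}$. Also $|B_{n-2}|\ge3^{n-2}$ and $|B_n|\le2\cdot3^n$. Hence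
$$q_n\ge\frac{(|B_{\lfloor n/2\rfloor}|-1)|B_{n-2}|}{4|B_n|^2}\ge\frac{3^{(n-1)/2}\,3^{n-2}}{16\cdot3^{2n}}=\frac{3^{-n/2}}{144\sqrt3}\ge\tfrac1{250}3^{-n/2}.$$

## 10. Counting non-absorbing pairs: the upper bound for $p_n$

The argument of Section 8 cannot give the exponent $\frac12\ln3$. It asks that all subwords of length about $n/1000$ be distinct, and the bound for the failure of that is only about $3^{-n/1000}$. Instead of excluding coincidences, we now let them happen and count how many letters stay free when $M$ is not absorbing. The target is that at most about $\frac32n$ of the at most $2n$ letters are free.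

**Proposition 10.1.** There is an absolute constant $C$ such that, for $n\ge2$ and $0<\varepsilon\le1$ with $\varepsilon n\ge2$, the number of $(u,v)\in B_n\times B_n$ with $\langle u,v\rangle$ not absorbing is at most $n^{C/\varepsilon}\,3^{(3/2+\varepsilon)n}$.

*Proof that this gives the bound in Theorem B.* For large $n$ choose $\varepsilon=\sqrt{\log n/n}$. Then $n^{C/\varepsilon}=e^{C\sqrt{n\log n}}$ and $3^{\varepsilon n}=e^{(\ln3)\sqrt{n\log n}}$. Divide by $|B_n|^2\ge3^{2n}$. Small $n\ge2$ are covered by enlarging the constant. $\square$

The rest of this section proves Proposition 10.1. Let $\eta=1/100$. The letter $C$ denotes absolute constants that may change. The lengths $|u|,|v|$ are fixed throughout, at the cost of a factor $(n+1)^2$. A family of at most $J$ matches can be chosen in at most $(1+8n^3)^J\le n^{CJ}$ ways.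

**The $T$-matches.** Their purpose is to record that prefix letters are never unique. For each symbol $w\in\{u,u^{-1},v,v^{-1}\}$ choose another symbol $w'$ having a common prefix of length $c(w)$ with $w$; note that $c(w')\ge c(w)$. If $c(w)>0$, this gives a match between the first $c(w)$ positions of $w$ and of $w'$ (the first positions of $u^{-1}$ are the last positions of $u$, read backwards). We get at most four matches, satisfied by $(u,v)$; the data $w'$ and $c(w)$ can be chosen in $n^C$ ways. Each of the first $c(w)$ positions of $w$ is equivalent to a *different* position, which is among the first $c(w')$ positions of $w'$. Indeed, a position can be matched to itself only if $w'=w^{-1}$, and then its letter would be its own inverse. (So data with such a self-match admit no pair, and we ignore them.)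

**Step 1: the set $E_1$ of pairs with $c(u)+c(u^{-1})\ge|u|-\varepsilon n$ or $c(v)+c(v^{-1})\ge|v|-\varepsilon n$.** These are the pairs for which an arc of $\Gamma$ would be too short or absent. In the first case all but at most $\varepsilon n$ positions of $u$ lie in classes of size $\ge2$ for the $T$-matches. At most $|v|$ classes meet $v$. Those inside $u$ number at most $\varepsilon n+|u|/2$. Together there are at most $(\frac32+\varepsilon)n$ classes. By Lemma 5.3 with $\Omega_0=\varnothing$, and by symmetry for the second case, $|E_1|\le n^C3^{(3/2+\varepsilon)n}$.

From now on $(u,v)\notin E_1$. Then Lemma 6.1 applies, with $|\beta|,|\gamma|>\varepsilon n\ge2$; so $M=\langle u,v\rangle$ has rank $2$ and $M\neq F$. Call the positions not in $\beta\cup\gamma$ the *$T$-positions*: they are the positions among the first $c(w)$ of some symbol $w$. By the above, each $T$-position is equivalent under the $T$-matches to another $T$-position.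

**Lemma 10.2.** Let $(u,v)\notin E_1$, let $s$ be a subpath of $\beta$ or of $\gamma$, and let $s^*$ be a reduced path in $\Gamma$ with the same label such that at each time $s^*$ and $s$ are on different geometric edges. Then $(u,v)$ satisfies a family of at most $11/\varepsilon$ matches under which each position of $s$ is equivalent to a different position.

*Proof.* We have $|s^*|\le n$, and each arc of $\Gamma$ is longer than $\varepsilon n$. So $s^*$ consists of at most $1/\varepsilon$ complete arcs, at most $2$ partial arcs, and at most $1/\varepsilon+3$ reduced paths in $T$. Each reduced path in $T$ has a part towards the root, inside some $p_w^{-1}$, followed by a part away from the root, inside some $p_{w'}$. So $s^*$ splits into at most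
$$\Bigl(\tfrac1\varepsilon+2\Bigr)+2\Bigl(\tfrac1\varepsilon+3\Bigr)=\tfrac3\varepsilon+8\le\tfrac{11}\varepsilon$$
pieces, each of which reads an interval of positions of $u$ or $v$ forwards or backwards. Comparing each piece with the simultaneous part of $s$ gives a match, which $(u,v)$ satisfies as the labels agree. A position of $s$ belongs to an arc edge $e$. The position matched to it belongs either to a different arc edge, or to an edge of $T$ and is then a $T$-position. In both cases it is a different position. $\square$

**Step 2: the set $E_2$ of pairs $(u,v)\notin E_1$ with $M$ not malnormal.** Take $c$ and the two distinct vertices of Lemma 4.1. Reading $\dots ccc\dots$ from them gives two periodic bi-infinite reduced paths $P,P'$ in $C(M)\subseteq\Gamma$ with the same label and different positions at time $0$. By (D1) and (D2) they are never on the same geometric edge at the same time. As $T$ is a finite tree, $P$ cannot stay in $T$, and so it traverses $\beta$ or $\gamma$ completely. Suppose it traverses $\beta$, and, after reversing both paths if necessary, in the forward direction; the case of $\gamma$ is symmetric. Apply Lemma 10.2 with $s=\beta$ and $s^*$ the simultaneous part of $P'$. With these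 matches and the $T$-matches, all positions of $u$ lie in classes of size $\ge2$. So there are at most $|v|+|u|/2\le\frac32n$ classes, and Lemma 5.3 gives $|E_2|\le n^{C/\varepsilon}3^{3n/2}$.

**Step 3: pairs $(u,v)\notin E_1$ with $M$ malnormal but not absorbing.** There is a rank-two $L\neq F$ with $H=L\cap M$ non-abelian and $L\not\le M$. By (F5), $C(H)$ maps onto $C(L)$ and $C(M)$. By Lemma 4.4,
$$\text{every edge of } C(L) \text{ has at least two preimages in } C(H).\tag{10.1}$$
By (F6) lift $\beta$ and $\gamma$ to paths $\beta',\gamma'$ in $C(H)$; their images in $C(L)$ are reduced paths with the labels of $\beta$ and $\gamma$. We distinguish again whether $C(L)$ has a long arc.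

*(3a) All arcs of $C(L)$ have length $\le\eta n$.* Then the labels of $\beta,\gamma$ are read in a core with at most $3\eta n$ edges, of a subgroup $L\ne F$. Choose the $T$-data ($n^C$ ways) and $C(L)$ (at most $n^C4^{3\eta n}$ ways, see the proof of Lemma 5.1). Then choose the labels of $\beta$ and $\gamma$ (at most $n^C\lambda^{|\beta|+|\gamma|}$ ways, by Lemma 5.1). Choose the remaining letters by Lemma 5.3 with the $T$-matches and $\Omega_0=\beta\cup\gamma$. Classes disjoint from $\Omega_0$ consist of $T$-positions and have size $\ge2$, so there are at most $\frac12(N-|\beta|-|\gamma|)$ of them. Since $\sqrt3<\lambda$ and $N\le2n$, the count is at most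
$$n^C4^{3\eta n}\lambda^{|\beta|+|\gamma|}\,3^{(N-|\beta|-|\gamma|)/2}\le n^C4^{3\eta n}\lambda^{2n}\le n^C3^{3n/2},$$
because $0.03\ln4+2\ln2.2<1.619<1.647<\frac32\ln3$.

*(3b) Some arc of $C(L)$ has length $>\eta n$.* Call such arcs long. Let $Z$ be the union of the other arcs and the branch vertices. The idea is that long arcs force matches by (10.1), while the rest, $Z$, is so simple that only polynomially many words can be read in it.

*The graph $Z$.* It has at most $3\eta n$ edges. It lies in $C(L)$ minus an edge of a long arc, so by (F4) its components have rank $\le1$. There are at most $n^C4^{3\eta n}$ possible labelled graphs $Z$: at most two branch vertices and two arcs, with their endpoints, lengths and labels.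

*Reduced paths in $Z$.* In a connected graph of rank $\le1$ with $V$ vertices there are at most $V^2(2r+1)$ reduced paths of length $r$. If the graph is a tree, a reduced path is determined by its endpoints. Otherwise let $g$ be an edge of the cycle; removing $g$ leaves a tree. Consecutive crossings of $g$ by a reduced path have the same sign: with opposite signs, the path between them would be a reduced closed path in a tree, hence trivial, and the path would backtrack over $g$. So the path is determined by its endpoints and the signed number of crossings, which lies in $[-r,r]$.

*Splitting $\beta$ and $\gamma$.* The image of $\beta'$ in $C(L)$ is reduced of length $\le n$. It contains at most $1/\eta$ complete traversals of long arcs and at most two partial ones. So it splits into at most $1/\eta+2$ segments inside long arcs and at most $1/\eta+3$ segments in $Z$ (possibly of length $0$). The same holds for $\gamma'$. The cut times can be chosen in $n^C$ ways. Given $Z$ and the cut times, each $Z$-segment has polynomially many choices; as $\eta$ is fixed, the labels of all $Z$-segments together have $n^C$ choices.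

*Long segments give matches.* Let $s$ be the part of $\beta$ (or $\gamma$) corresponding to a segment $s_L$ of positive length inside a long arc, with lift $s'\subseteq\beta'$ (or $\gamma'$), and let $f'$ be the first edge of $s'$. By (10.1) its image $f$ has another preimage $f''\ne f'$. By (F6), $s_L$ lifts to a path $s''$ in $C(H)$ starting with $f''$. Let $s^*$ be the image of $s''$ in $C(M)\subseteq\Gamma$, a reduced path with the label of $s$. Suppose that at some time $s^*$ and $s$ were on the same geometric edge. By (D2) they are then on the same oriented edge. At that time $s''$ and $s'$ have the same image in $X_M$, and also in $X_L$, since both lift $s_L$. By (F3) they agree at that time, hence always, and $f''=f'$, a contradiction. So Lemma 10.2 applies to $s$ and $s^*$.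

*The count.* Thus $(u,v)$ satisfies a family of at most
$$4+2\Bigl(\tfrac1\eta+2\Bigr)\cdot\tfrac{11}\varepsilon$$
matches such that every position outside the $Z$-segments lies in a class of size $\ge2$: the $T$-positions by the $T$-matches, the positions in long segments by Lemma 10.2. Apply Lemma 5.3 with $\Omega_0$ the set of positions in $Z$-segments. At most $N/2\le n$ classes are disjoint from $\Omega_0$. So the count is at most $n^{C/\varepsilon}4^{3\eta n}3^n\le n^{C/\varepsilon}3^{3n/2}$, as $0.03\ln4<\frac12\ln3$.

Every pair with $M$ not absorbing is covered by Steps 1–3. Adding the bounds proves Proposition 10.1. $\square$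

**End of the proof of Theorem B.** If $k_n\le3^{n/2}e^{-C'\sqrt{n\log n}}$ with $C'>C$, then $k_np_n\le e^{(C-C')\sqrt{n\log n}}\to0$, and $\Pr(\Sigma(n,k_n))\ge1-k_np_n\to1$. If $k_n3^{-n/2}\to\infty$, then
$$\Pr(\Sigma(n,k_n))\le(1-q_n)^{k_n}\le e^{-k_nq_n}\le e^{-k_n3^{-n/2}/250}\to0.\qquad\blacksquare$$

## 11. Free monoids of endomorphisms: the proof of Theorem C

**Step 1: all lattices at once.** By Theorem A, with probability $1-O(e^{-cn})$ all of $\varphi_1,\dots,\varphi_k$ are injective with absorbing images. Since $\varphi_i\alpha$ has the same image as $\varphi_i$ for $\alpha\in\mathrm{Aut}(F)$, the maps $\varphi_{i_1}\alpha_1,\dots,\varphi_{i_m}\alpha_m$ are injective with absorbing images, and Proposition 3.2 applies to every composition in the statement. No further randomness is used, so all compositions are covered simultaneously.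

**Step 2: the images $\varphi_i(F)$ are pairwise distinct.** This is needed to tell the generators apart. Let $M\ne F$ have rank $2$, with the basepoint at distance $h$ from $C(M)$ in $X_M$. A non-trivial element of $M$ of length $m$ is read along a reduced closed path at the basepoint. By (F1) this path is the path from the basepoint to $C(M)$, then a reduced path of length $m-2h$ in $C(M)$ from a fixed vertex, then the way back. So by Lemma 5.1
$$|M\cap B_n|\le1+\sum_{m=1}^n12\lambda^m\le13(n+1)\,2.2^n .$$
Let $i\neq j$ and condition on $(u_i,v_i)$ with $\varphi_i(F)$ absorbing. As $u_j$ is independent of it and $|B_n|\ge3^n$,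
$$\Pr(\varphi_i(F)=\varphi_j(F))\le\Pr(u_j\in\varphi_i(F))\le13(n+1)(2.2/3)^n .$$
Summing over the pairs $i\ne j$, and taking $c$ smaller if necessary, we see that with probability $1-O(e^{-cn})$ the images are absorbing and pairwise distinct.

**Step 3: freeness.** Suppose $\varphi_{i_1}\cdots\varphi_{i_m}=\varphi_{j_1}\cdots\varphi_{j_l}$. The two factorization lattices coincide, and by Step 1 they are chains with $m+1$ and $l+1$ members; so $m=l$. If $m\ge1$, comparing the second largest members gives $\varphi_{i_1}(F)=\varphi_{j_1}(F)$, so $i_1=j_1$ by Step 2. Cancel the injective map $\varphi_{i_1}$ on the left and repeat. By induction the two words are equal. $\blacksquare$
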